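\title{A distal expansion of an o-minimal field with a dense independent set}

\begin{abstract}
Let $\mathfrak R$ be an o-minimal expansion of the real field and let $H\subseteq\mathbb R$ be dense and independent with respect to definable closure in $\mathfrak R$. The theory of $(\mathfrak R,H)$ is never distal. We show that it always has a distal expansion, which answers a question from a paper of Gehret and Nell. The expansion adds one constant $c$ and a generic derivation $\delta$ that obeys the chain rule for all definable functions; in it, $H$ is the set of solutions of the differential equation $\delta x=1/(x-c)$. The same method applies to several disjoint dense sets that are jointly independent over a dense elementary substructure. The proofs use only standard o-minimality.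
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Distal theories and distal expansions}

A formula $\varphi(x;y)$ has the \emph{independence property} in a complete first-order theory $T$ if for every $n$ some model of $T$ contains tuples $a_1,\dots,a_n$ and $b_S$ $(S\subseteq\{1,\dots,n\})$ such that $\varphi(a_i;b_S)$ holds exactly when $i\in S$. The theory $T$ is \emph{NIP} if no formula has the independence property. A sequence $(a_j)_{j\in J}$ of tuples of the same length from a structure $M$, indexed by a linear order $J$, is \emph{indiscernible over} $B\subseteq M$ if for every formula $\varphi(x_1,\dots,x_r)$ with parameters from $B$ the truth value of $\varphi(a_{j_1},\dots,a_{j_r})$ is the same for all $j_1<\dots<j_r$ in $J$. \emph{Indiscernible} means indiscernible over $\emptyset$.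

\begin{definition}\label{def:distal}
A structure $M$ \emph{satisfies \textup{(D)} for} $B\subseteq M$ if the following holds. Let $J=J_1+(k)+J_2$ be an ordered sum in which $J_1$ and $J_2$ are infinite linear orders without endpoints and $k$ is a single index. If $(a_j)_{j\in J}$ is indiscernible and $(a_j)_{j\ne k}$ is indiscernible over $B$, then $(a_j)_{j\in J}$ is indiscernible over $B$. A complete theory $T$ is \emph{distal} (in the sense of Simon) if it is NIP and a monster model of $T$ satisfies (D) for every small set $B$.
\end{definition}

Condition (D) says that parameters cannot single out one term of an indiscernible sequence while treating all terms on both sides of it alike. In an infinite set with no structure but equality they can: let the $a_j$ be pairwise distinct elements and $B=\{a_k\}$. In an ordered structure this example disappears, because a nonconstant indiscernible sequence of elements is strictly monotone, and then $a_k$ separates the terms indexed by $J_1$ from those indexed by $J_2$. The real field is in fact distal (Lemma~\ref{lem:Tdistal}). So distality can be gained by enlarging the language, and this leads to the following notion. A complete $\mathcal L$-theory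 $T$ \emph{has a distal expansion} if there is a complete distal theory $T'$ in a language $\mathcal L'\supseteq\mathcal L$ whose $\mathcal L$-reduct is $T$; here $\mathcal L'$ may be many-sorted, with the original sort among its sorts. A structure has a distal expansion if its complete theory does.

\subsection*{The question}

Let $\mathfrak R$ be an o-minimal expansion of the real field $(\mathbb R;+,\cdot)$: every subset of $\mathbb R$ definable in $\mathfrak R$ with parameters is a finite union of points and intervals. For $A\subseteq\mathbb R$ let $\operatorname{dcl}_{\mathfrak R}(A)$ be the set of real numbers definable in $\mathfrak R$ using only parameters from $A$ and the constants of the language. A set $H\subseteq\mathbb R$ is \emph{$\operatorname{dcl}_{\mathfrak R}$-independent} if no $h\in H$ lies in $\operatorname{dcl}_{\mathfrak R}(H\setminus\{h\})$, and $(\mathfrak R,H)$ is the expansion of $\mathfrak R$ by a unary predicate for $H$.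

In the ordered group $(\mathbb R;+,<)$ definable closure is $\mathbb Q$-linear span, so there independence means linear independence over $\mathbb Q$. Hieronymi and Nell showed that $(\mathbb R;+,<,H)$ is not distal when $H$ is a dense Hamel basis of $\mathbb R$ over $\mathbb Q$. It is also known that $\mathrm{Th}(\mathbb R;+,<,H)$ has a distal expansion for such $H$; more generally, there is a distal theory that interprets a distal expansion of expansions of ordered vector spaces over an ordered field by a dense linearly independent set. The following question, posed in \cite{GN}, asks for the same over a field.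

\begin{quote}
\emph{Let $\mathfrak R$ be an o-minimal expansion of $(\mathbb R;+,\cdot)$ and let $H\subseteq\mathbb R$ be dense and $\operatorname{dcl}_{\mathfrak R}$-independent. Does $(\mathfrak R,H)$ have a distal expansion?}
\end{quote}

The linear case suggests that $(\mathfrak R,H)$ is not distal but has a distal expansion. The first guess is easy to believe. The order does not see $H$: every interval meets $H$, and it also meets the complement, since the midpoint of two distinct elements of $H$ is not in $H$. So a parameter $b$ can satisfy $a_k-b\in H$ for one index $k$ and be unrelated to all other terms of a sequence, just as $b=a_k$ did in the pure set. For the second guess one has to add structure that makes the relation $x-y\in H$ visible to the order. The difficulty is that $H$ has to be independent with respect to \emph{all} functions definable in $\mathfrak R$, and about these we know only what o-minimality gives, chiefly that they are piecewise $C^1$. This points to derivations.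

\subsection*{Results}

Let $T_0$ be a complete o-minimal theory extending the theory of real closed fields, in a language $\mathcal L_0$; for example $T_0=\mathrm{Th}(\mathfrak R)$. Definable closure $\operatorname{dcl}$ is always taken in the model of $T_0$. A set $H$ is $\operatorname{dcl}$-independent \emph{over} a set $E$ if no $h\in H$ lies in $\operatorname{dcl}(E\cup(H\setminus\{h\}))$. Let $T^{\mathrm{indep}}$ be the $\mathcal L_0\cup\{H\}$-theory of all $(M,H)$ with $M\models T_0$ and $H\subseteq M$ dense and $\operatorname{dcl}$-independent. These structures form an elementary class; axioms are given in Section~\ref{sec:complete}.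

\begin{theorem}\label{thm:A}
The theory $T^{\mathrm{indep}}$ is complete and has a distal expansion. In particular, if $\mathfrak R$ is an o-minimal expansion of the real field and $H\subseteq\mathbb R$ is dense and $\operatorname{dcl}_{\mathfrak R}$-independent, then $(\mathfrak R,H)$ has a distal expansion.
\end{theorem}

The expansion is one-sorted. It is the theory of a structure $(K,\delta,c,H)$, where $K\models T_0$, $\delta$ is a generic derivation on $K$, $c\in K$, and $H$ is the set of solutions of $\delta x=1/(x-c)$. We do not claim that $\mathbb R$ itself carries a derivation that cuts out the given set $H$. The derivation lives on a structure elementarily equivalent to $(\mathfrak R,H)$, and this is why completeness is part of the theorem. The method gives more at little cost.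

\begin{theorem}\label{thm:B}
Let $I\ne\emptyset$ be a set. Consider the structures $(M,E,(H_i)_{i\in I})$ with $M\models T_0$, $E\preccurlyeq M$ a dense elementary substructure, the $H_i$ dense and pairwise disjoint, and $\bigcup_iH_i$ $\operatorname{dcl}$-independent over $E$. Their common theory $T^{\mathrm{pair}}_I$ is complete and has a distal expansion. The same holds for the common theory $T^{\mathrm{indep}}_I$ of the structures $(M,(H_i)_{i\in I})$ with $M\models T_0$, the $H_i$ dense and pairwise disjoint, and $\bigcup_iH_i$ $\operatorname{dcl}$-independent over $\emptyset$.
\end{theorem}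

\begin{theorem}\label{thm:C}
The theory $T^{\mathrm{indep}}$ is never distal, so a proper expansion is always necessary.
\end{theorem}

For $|I|=1$ the theory $T^{\mathrm{indep}}_I$ is $T^{\mathrm{indep}}$, so we prove Theorems~\ref{thm:A} and~\ref{thm:B} together. The paper is self-contained modulo standard o-minimality. Lemma~\ref{lem:Tdistal} reproves, in our setting, Simon's theorem that o-minimal theories are distal. Sections~\ref{sec:der} and~\ref{sec:generic} reprove what is needed from Fornasiero and Kaplan \cite{FK}. The case of $T^{\mathrm{indep}}$ in Section~\ref{sec:complete} reproves the completeness theorem of Dolich, Miller and Steinhorn.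

\section{Two solutions of $\delta x=1/(x-c)$}\label{sec:idea}

The reason for this equation is visible in a pure real closed field $K$, where $\operatorname{dcl}(A)$ consists of the elements of $K$ algebraic over $\mathbb Q(A)$. Let $\delta:K\to K$ be a derivation, that is, an additive map with $\delta(uv)=u\,\delta v+v\,\delta u$. Let $c\in K$ be such that $c$ and $\delta c$ are algebraically independent over $\mathbb Q$, and put $H=\{x\in K:x\ne c,\ \delta x=1/(x-c)\}$. We show that two distinct elements $h_1,h_2\in H$ are algebraically independent over $\mathbb Q$.

If $a$ is algebraic over $\mathbb Q$ with minimal polynomial $p$, then $0=\delta(p(a))=p'(a)\,\delta a$ and $p'(a)\ne0$, so $\delta a=0$. Since $\delta h_1\ne0$, the element $h_1$ is transcendental. Let $F$ be the field of elements of $K$ algebraic over $\mathbb Q(h_1)$. For $u\in F$, clear denominators in the minimal polynomial of $u$ over $\mathbb Q(h_1)$ to obtain $p\in\mathbb Q[X,Y]$ with $p(h_1,u)=0$ and $\partial_Yp(h_1,u)\ne0$. Applying $\delta$ gives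
\begin{equation}\label{eq:implicit}
\delta u=-\frac{\partial_Xp(h_1,u)}{\partial_Yp(h_1,u)}\,\delta h_1\in F\cdot\delta h_1 .
\end{equation}
Suppose $h_2\in F$.

\emph{Step 1: the dependence forces $c$ into $F$.} By \eqref{eq:implicit} there is $\alpha\in F$ with $1/(h_2-c)=\alpha/(h_1-c)$, that is, $(\alpha-1)c=\alpha h_2-h_1$. If $\alpha=1$, then $h_1=h_2$. So $\alpha\ne1$ and $c\in F$.

\emph{Step 2: $F$ is too small for this.} Now $\delta h_1=1/(h_1-c)\in F$, so \eqref{eq:implicit} with $u=c$ gives $\delta c\in F$. But $F$ has transcendence degree $1$ and cannot contain both $c$ and $\delta c$.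

For $n+1$ solutions, Step 1 will use that the rational functions $1/(h-z)$ of $z$ have their poles at different places, and Step 2 will use that $c,\delta c,\delta^2c,\dots$ are all independent. Both ingredients are needed. For the equation $\delta x=c$, whose right side does not vary with $x$, the midpoint of two solutions is a solution. For the equation $\delta x=1/(x-c)$ with $\delta c=0$, the reflection $h'=2c-h$ of a solution $h$ is a solution, since $\delta h'=-1/(h-c)=1/(h'-c)$; then $h_1+h_1'=h_2+h_2'$ is a dependence among four solutions, even if $c$ is transcendental.

To turn this computation into a proof of Theorem~\ref{thm:A} we need three things. First, a substitute for \eqref{eq:implicit} for arbitrary definable functions: this is the chain rule, which we impose as an axiom (Section~\ref{sec:der}). Second, a distal theory of such derivations in which the equation has a dense set of solutions: we take derivations that solve every differential equation that can be solved, and show that every formula then reduces to an o-minimal formula about $x,\delta x,\delta^2x,\dots$ (Section~\ref{sec:generic}). This produces one model of $T^{\mathrm{indep}}$ with a distal expansion (Section~\ref{sec:solutions}).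 Third, completeness of $T^{\mathrm{indep}}$, which carries the result to every model (Section~\ref{sec:complete}).

\section{O-minimal preliminaries}\label{sec:prelim}

\subsection*{The language}
Let $\mathcal L\supseteq\mathcal L_0$ contain $<$ and a function symbol for every $\emptyset$-definable function $M^n\to M$, $n\ge0$, and let $T$ be the corresponding definitional expansion of $T_0$. This does not change the $\emptyset$-definable sets, so it suffices to prove our theorems with $\mathcal L,T$ in place of $\mathcal L_0,T_0$. \emph{Definable} means $\mathcal L$-definable with parameters, and \emph{$A$-definable} means with parameters from $A$. Partial definable functions are extended by $0$ when a total function is wanted. A map $\sigma$ from a subset of $M\models T$ to $N\models T$ is \emph{$\mathcal L$-elementary} if $M\models\varphi(u)$ is equivalent to $N\models\varphi(\sigma u)$ for all $\mathcal L$-formulas $\varphi$ and tuples $u$ from its domain. Such a map extends uniquely to an $\mathcal L$-elementary map on the definable closure of its domain, by $f(u)\mapsto f(\sigma u)$.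

The theory $T$ has quantifier elimination, since $\varphi(x)$ is equivalent to $\chi_\varphi(x)=1$ with $\chi_\varphi$ the characteristic function. Hence an embedding of a substructure of one model of $T$ into another model is $\mathcal L$-elementary, and $M\subseteq N$ implies $M\preccurlyeq N$ for models. The substructures of $M\models T$ are exactly the $\operatorname{dcl}$-closed subsets.

A structure is \emph{$\kappa^+$-saturated} if it realizes every finitely satisfiable set of formulas in at most $\kappa$ variables with parameters from a set of size at most $\kappa$. Every structure has a $\kappa^+$-saturated elementary extension.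

\subsection*{Standard facts}
We use the following facts about $M\models T$ without proof. Topological notions and derivatives are taken in $M$, with the usual $\varepsilon$-definitions.
\begin{itemize}
\item \emph{$C^1$ cell decomposition.} If $X\subseteq M^n$ and $f:X\to M$ are $A$-definable, then $X$ is a finite union of $A$-definable cells such that $f$ is $C^1$ on each open cell. For a cell $C$ that is not open there are $j$ and an $A$-definable $g$ with $x_j=g(x_1,\dots,x_{j-1})$ for all $x\in C$.
\item \emph{Uniform finiteness.} For each $\mathcal L$-formula $\varphi(x;y)$ with $y$ a single variable there is $N$ such that the boundary of $\{y:\varphi(a;y)\}$ has at most $N$ points, for all $a$.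
\item \emph{Definable choice.} A nonempty $A$-definable set has a point with coordinates in $\operatorname{dcl}(A)$. So $\operatorname{dcl}$-closed subsets are elementary substructures, by the Tarski--Vaught test.
\item \emph{Exchange.} If $a\in\operatorname{dcl}(Ab)\setminus\operatorname{dcl}(A)$, then $b\in\operatorname{dcl}(Aa)$.
\item $T$ is NIP.
\end{itemize}
Here and below $Ab$ stands for $A\cup\{b\}$, and likewise for tuples and sets.

By exchange, $\operatorname{dcl}$ is a pregeometry, and it has the same formal properties as linear span. A family $(u_\lambda)$ is \emph{independent over $A$} if no $u_\lambda$ lies in the definable closure of $A$ and the $u_\mu$ with $\mu\ne\lambda$; in particular its members are distinct. A maximal subset of $W$ that is independent over $A$ is a \emph{basis} of $W$ over $A$; it generates $\operatorname{dcl}(AW)$ over $A$, and its size $\operatorname{rk}(W/A)$ does not depend on the choice. The rank $\operatorname{rk}(u/A)$ does not increase when $A$ grows, it is additive,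
\[
\operatorname{rk}(uv/A)=\operatorname{rk}(u/Av)+\operatorname{rk}(v/A),
\]
and a tuple of length $n$ is independent over $A$ exactly when it has rank $n$ over $A$. Additivity gives the \emph{triangular criterion}: a family $(u_\lambda)$ indexed by a linear order, with $u_\lambda\notin\operatorname{dcl}(A\cup\{u_\mu:\mu<\lambda\})$ for all $\lambda$, is independent over $A$.

Independent tuples are generic points: whatever is definably true at them is true nearby. A \emph{cut} of a $\operatorname{dcl}$-closed set $A$ is a partition $A=A_-\cup A_+$ with $A_-<A_+$, and $x$ \emph{realizes} it if $A_-<x<A_+$. Every $a\notin A$ realizes exactly one cut of $A$.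
\begin{itemize}
\item[(F1)] If $u\in M^n$ is independent over $A$ and lies in an $A$-definable set $X$, then $u$ lies in the interior of $X$.
\item[(F2)] If $u\in M^n$ is independent over $A$ and $f$ is an $A$-definable function defined at $u$, then $f$ is $C^1$ on an $A$-definable open neighborhood of $u$, with $A$-definable partial derivatives.
\item[(F3)] If $M$ is $\kappa^+$-saturated with $\kappa\ge|A|+|\mathcal L|$, then every subset of $M^n$ with nonempty interior contains a tuple independent over $A$.
\item[(F4)] Let $\sigma:A_1\to A_2$ be an $\mathcal L$-elementary bijection between $\operatorname{dcl}$-closed subsets of models $M_1,M_2$. Let $a\in M_1\setminus A_1$, and let $b\in M_2$ realize the image under $\sigma$ of the cut of $a$. Then $\sigma$ extends to an $\mathcal L$-elementary bijection $\operatorname{dcl}(A_1a)\to\operatorname{dcl}(A_2b)$ with $a\mapsto b$.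
\end{itemize}
For (F1) and (F2), decompose $X$, respectively the domain of $f$, into $A$-definable cells; the cell containing $u$ is open, since otherwise a coordinate of $u$ is an $A$-definable function of the earlier ones. For (F3), take an open box inside the set and choose $u_1,u_2,\dots$ in its sides one after another, with $u_i$ outside the set $\operatorname{dcl}(Au_1\dots u_{i-1})$, which has size at most $\kappa$; this is possible by saturation, since intervals are infinite. For (F4), an $A_1$-definable subset of $M_1$ is a finite union of points and intervals whose endpoints form a finite $A_1$-definable set and hence lie in $A_1$. The same formula with parameters moved by $\sigma$ defines the corresponding union with endpoints moved by $\sigma$, and $a$ and $b$ have the same position relative to the endpoints.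

\subsection*{Distality of $T$}
With a single parameter $b$, a formula can only compare $b$ with finitely many definable functions of the sequence, and along an indiscernible sequence these functions are monotone.

\begin{lemma}[Simon]\label{lem:Tdistal}
Every $M\models T$ satisfies \textup{(D)} for every $B\subseteq M$, also for sequences of infinite tuples. In particular $T$ is distal.
\end{lemma}

\begin{proof}
Let $(a_j)_{j\in J}$ be as in the hypothesis of (D). A formula involves finitely many coordinates and parameters, so we may assume that the $a_j$ are finite tuples and $B=\{b_1,\dots,b_m\}$. We may even assume $m=1$. Indeed, if $(a_j)_{j\in J}$ is known to be indiscernible over $b_1,\dots,b_{s-1}$, then the sequence of tuples $a_jb_1\dots b_{s-1}$ satisfies the hypothesis of (D) for $\{b_s\}$, and the conclusion says that $(a_j)_{j\in J}$ is indiscernible over $b_1,\dots,b_s$. So let $B=\{b\}$.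

Let $\varphi(x_1,\dots,x_r;y)$ be an $\mathcal L$-formula with $y$ a single variable and let $N$ be as in uniform finiteness. For $l\le N$ let $f_l(\bar x)$ be the $l$-th boundary point of $\{y:\varphi(\bar x;y)\}$ in increasing order, and $0$ if there is none. For a vector $\varepsilon$ of $N$ signs, the set $C_\varepsilon(\bar x)$ of all $y$ such that $y-f_l(\bar x)$ has sign $\varepsilon_l$ for all $l$ is empty, a point, or an open interval without boundary points of $\{y:\varphi(\bar x;y)\}$. So for $b\in C_\varepsilon(\bar x)$, the formula $\varphi(\bar x;b)$ holds if and only if $C_\varepsilon(\bar x)\subseteq\{y:\varphi(\bar x;y)\}$, and this is a condition on $\bar x$ without parameters. Write $a_{\bar\jmath}=(a_{j_1},\dots,a_{j_r})$ for $\bar\jmath=(j_1<\dots<j_r)$. As $(a_j)_{j\in J}$ is indiscernible, it suffices to show for each $f=f_l$ that the sign of $b-f(a_{\bar\jmath})$ is the same for all increasing $\bar\jmath$. By hypothesis it has a constant value $\eta$ on the $\bar\jmath$ that avoid $k$.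

Let $j_p=k$. Fix the other indices, let $j$ range over the set $J'$ of indices that are larger than $j_{p-1}$ (if $p>1$) and smaller than $j_{p+1}$ (if $p<r$), and let $v(j)$ be the value of $f$ when $a_k$ is replaced by $a_j$. For $j<j'$ in $J'$ the tuple $(j_1,\dots,j_{p-1},j,j',j_{p+1},\dots,j_r)$ is increasing, so by indiscernibility the sign of $v(j)-v(j')$ does not depend on $j<j'$. Thus $v$ is constant or strictly monotone. Since $J_1$ has no last and $J_2$ has no first element, $J'$ contains indices $j'<k<j''$, and $v(k)$ lies in the closed interval spanned by $v(j')$ and $v(j'')$. Both $b-v(j')$ and $b-v(j'')$ have sign $\eta$, and the set of elements of sign $\eta$ is convex. So $b-v(k)$ has sign $\eta$.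
\end{proof}

\section{Derivations that obey the chain rule}\label{sec:der}

\begin{definition}\label{def:Tder}
A \emph{$T$-derivation} on $M\models T$ is a map $\delta:M\to M$ such that for every $\emptyset$-definable open $U\subseteq M^n$ and every $\emptyset$-definable $C^1$ function $f:U\to M$,
\[
\delta(f(u))=\sum_{i=1}^n\partial_if(u)\,\delta u_i\qquad(u\in U).
\]
Let $\mathcal L(\delta)=\mathcal L\cup\{\delta\}$, and let $T^\delta$ be the $\mathcal L(\delta)$-theory of the pairs $(M,\delta)$.
\end{definition}

Taking for $f$ addition and multiplication shows that $\delta$ is a derivation of the field $M$. Taking for $f$ a constant function shows that $\delta=0$ on $\operatorname{dcl}(\emptyset)$. The zero map is a $T$-derivation. Only $\emptyset$-definable $f$ occur in the definition, because a parameter $a$ may have $\delta a\ne0$ and has to be treated as one of the arguments. The union of a chain of models of $T^\delta$ is a model of $T^\delta$: the chain is $\mathcal L$-elementary, and each instance of the chain rule concerns one tuple $u$, which lies in a member of the chain.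

The chain rule applies only where $f$ is $C^1$, and by (F2) this is automatic at independent tuples. So the values of $\delta$ on a set $W$ control $\delta$ on $\operatorname{dcl}(W)$.

\begin{lemma}\label{lem:chain}
Let $(M,\delta)\models T^\delta$ and $W\subseteq M$.
\begin{itemize}
\item[(a)] Every $u\in\operatorname{dcl}(W)$ is of the form $u=f(w)$ with $w$ an independent tuple from $W$ and $f$ $\emptyset$-definable, and then $\delta u=\sum_i\partial_if(w)\,\delta w_i$ with $\partial_if(w)\in\operatorname{dcl}(w)$.
\item[(b)] If $\delta(W)\subseteq\operatorname{dcl}(W)$, then $\operatorname{dcl}(W)$ is closed under $\delta$.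
\item[(c)] The set $\ker\delta$ is $\operatorname{dcl}$-closed.
\item[(d)] Let $\delta(W)\subseteq\operatorname{dcl}(W)$, let $(N,\delta)\models T^\delta$, and let $\theta:\operatorname{dcl}(W)\to N$ be $\mathcal L$-elementary with $\theta(\delta w)=\delta\theta(w)$ for $w\in W$. Then $\theta\delta=\delta\theta$ on $\operatorname{dcl}(W)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take $w$ from a basis of $W$ over $\emptyset$. By (F2), $f$ is $C^1$ on an $\emptyset$-definable open set $U\ni w$, so the chain rule applies. Parts (b) and (c) follow from the formula in (a), for (c) with $W=\ker\delta$. (d) With $u,f,w,U$ as in (a), we have $\theta(w)\in U(N)$, and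
\[
\theta(\delta u)=\sum_i\partial_if(\theta w)\,\theta(\delta w_i)=\sum_i\partial_if(\theta w)\,\delta\theta(w_i)=\delta f(\theta w)=\delta\theta(u).\qedhere
\]
\end{proof}

Conversely, on a basis the values of $\delta$ can be prescribed freely. The point to check is that the chain rule then holds at all tuples $u$, not only at independent ones.

\begin{lemma}\label{lem:extend}
Let $(M,\delta)\models T^\delta$, $M\preccurlyeq N$, let $B_1$ be a basis of $N$ over $M$ and $s:B_1\to N$ any map. Then $\delta$ extends to a $T$-derivation on $N$ that agrees with $s$ on $B_1$.
\end{lemma}

\begin{proof}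
Let $B_0$ be a basis of $M$ over $\emptyset$. Then $B=B_0\cup B_1$ is a basis of $N$ over $\emptyset$. Extend $s$ to $B$ by $s=\delta$ on $B_0$. For $a\in N$ write $a=f(b)$ with $f$ $\emptyset$-definable and $b$ a tuple of distinct elements of $B$, and put $\delta'a=\sum_i\partial_if(b)\,s(b_i)$; the partial derivatives exist by (F2).

This is well defined. Adding dummy variables to $f$ does not change the sum, so given two representations we may assume $a=f(b)=g(b)$ with the same $b$. By (F1), $f=g$ on a neighborhood of $b$, so the partial derivatives at $b$ agree. Taking for $f$ the identity gives $\delta'=s$ on $B$. For $a\in M$ we can take $b$ from $B_0$, and Lemma~\ref{lem:chain}(a) gives $\delta'a=\delta a$.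

Let $F:U\to N$ be $\emptyset$-definable and $C^1$ on the $\emptyset$-definable open set $U\subseteq N^r$, and let $u\in U$. Write $u_j=f_j(b)$ with one tuple $b$ for all $j$. The $f_j$ are $C^1$ near $b$, so $G=F\circ(f_1,\dots,f_r)$ is $C^1$ near $b$, $F(u)=G(b)$, and the chain rule for $C^1$ functions gives
\[
\delta'F(u)=\sum_i\partial_iG(b)\,s(b_i)=\sum_j\partial_jF(u)\sum_i\partial_if_j(b)\,s(b_i)=\sum_j\partial_jF(u)\,\delta'u_j.\qedhere
\]
\end{proof}

\begin{example}\label{ex:rcf}
If $T_0$ is the theory of real closed fields, every derivation $\delta$ of $N\models T$ is a $T$-derivation. Indeed, a basis $B_1$ of $N$ over $\operatorname{dcl}(\emptyset)$ is a transcendence basis over $\mathbb Q$; Lemma~\ref{lem:extend} gives a $T$-derivation that agrees with $\delta$ on $B_1$; and two derivations of a field of characteristic $0$ that agree on a transcendence basis are equal, by the computation in \eqref{eq:implicit}. So Section~\ref{sec:idea} is a special case of the present setting. If, on the other hand, the exponential function is $\emptyset$-definable in $\mathfrak R$ and $T_0=\mathrm{Th}(\mathfrak R)$, then a $T$-derivation must also satisfy $\delta(\exp u)=\exp(u)\,\delta u$.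
\end{example}

\section{Generic derivations}\label{sec:generic}

For a tuple $x$ write $\delta^{\le n}x=(x,\delta x,\dots,\delta^nx)$ and $\delta^{<\omega}x=(\delta^ix)_{i\in\omega}$, with $\delta$ applied coordinatewise. Let $\pi:M^{n+1}\to M^n$ be the projection to the first $n$ coordinates. By Lemma~\ref{lem:extend}, if $a_0,\dots,a_{n-1}$ are independent over $M$, we may set $\delta a_i=a_{i+1}$ with $a_n$ arbitrary. So a condition $\delta^{\le n}x\in Y$ can be solved in an extension as soon as $\pi(Y)$ contains an independent point, that is, has interior. Let $T_G$ be $T^\delta$ together with the scheme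
\begin{itemize}
\item[(G)] for every $n\ge1$ and every definable $Y\subseteq M^{n+1}$ such that $\pi(Y)$ has nonempty interior, there is $a\in M$ with $\delta^{\le n}a\in Y$.
\end{itemize}
This is first order, with one axiom for each $n$ and each $\mathcal L$-formula defining a family of sets $Y$. The set $Y$ itself may be a graph, so (G) solves every equation $\delta^nx=g(\delta^{\le n-1}x)$ with $g$ definable, under any open side condition on $\delta^{\le n-1}x$. The hypothesis on $\pi(Y)$ cannot be dropped: $Y=\{(0,1)\}$ has no solution, since $\delta0=0$.

\begin{lemma}\label{lem:exist}
Every model of $T^\delta$ extends to a model of $T_G$. In particular $T_G$ is consistent.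
\end{lemma}

\begin{proof}
Let $(M,\delta)\models T^\delta$ and let $Y\subseteq M^{n+1}$ be as in (G). Take $N\succcurlyeq M$ that is $(|M|+|\mathcal L|)^+$-saturated. By (F3) there is $(a_0,\dots,a_{n-1})\in\pi(Y)(N)$ independent over $M$; pick $a_n$ with $(a_0,\dots,a_n)\in Y(N)$. Extend $a_0,\dots,a_{n-1}$ to a basis of $N$ over $M$ and apply Lemma~\ref{lem:extend} with $s(a_i)=a_{i+1}$ for $i<n$ and $s=0$ on the rest of the basis. Then $\delta^{\le n}a_0\in Y(N)$.

Extensions of models of $T^\delta$ are $\mathcal L$-elementary, so the hypothesis on $\pi(Y)$ and the statement $\delta^{\le n}a\in Y$ persist in them. Treating all $Y$ definable in $M$ one after another, with unions at limit stages, we obtain $M_1\supseteq M$ in which every instance of (G) with parameters from $M$ is solved. Repeat this to get $M\subseteq M_1\subseteq M_2\subseteq\cdots$. The union is a model of $T_G$, since the parameters of each $Y$ lie in some $M_m$.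
\end{proof}

We use the standard embedding test: a theory has quantifier elimination if, for all models $M,N$ with $N$ $|M|^+$-saturated, every embedding of a substructure of $M$ into $N$ extends to an embedding of $M$ into $N$.

\begin{lemma}\label{lem:QE}
The theory $T_G$ has quantifier elimination in $\mathcal L(\delta)$ and is complete.
\end{lemma}

\begin{proof}
Let $M,N\models T_G$ with $N$ $|M|^+$-saturated, let $A\subsetneq M$ be an $\mathcal L(\delta)$-substructure and $\iota:A\to N$ an $\mathcal L(\delta)$-embedding. By Zorn's lemma it suffices to extend $\iota$ to a larger substructure. The map $\iota$ is $\mathcal L$-elementary; for an $A$-definable set $Y$ let $\iota Y$ be the set defined in $N$ by the same formula with parameters moved by $\iota$.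

Let $a\in M\setminus A$. Let $n$ be least with $\delta^na\in\operatorname{dcl}(A\cup\{\delta^ia:i<n\})$, and $n=\omega$ if there is no such number. Then $n\ge1$ because $a\notin A=\operatorname{dcl}(A)$, and $(\delta^ia)_{i<n}$ is independent over $A$ by the triangular criterion. Axiom (G) lets us copy the derivatives one step beyond the independent ones. Consider the conditions $\delta^{\le m}x\in\iota Y$, where $m$ is finite, $1\le m\le n$, and $Y\subseteq M^{m+1}$ is $A$-definable with $\delta^{\le m}a\in Y$. Finitely many of them reduce to one: multiply each $Y$ by a power of $M$ to reach the largest $m$, and intersect. For a single $Y$, the set $\pi(Y)$ contains $\delta^{\le m-1}a$, which is independent over $A$, so $\pi(Y)$ has interior by (F1). Then so does $\pi(\iota Y)$, and (G) in $N$ gives a solution. By saturation some $b\in N$ satisfies all conditions. So $\iota$ together with $\delta^ia\mapsto\delta^ib$ for all finite $i\le n$ is $\mathcal L$-elementary.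

Let $W=A\cup\{\delta^ia:i<n\}$. By the choice of $n$, $\delta(W)\subseteq\operatorname{dcl}(W)$, and the map above extends to an $\mathcal L$-elementary $\theta:\operatorname{dcl}(W)\to N$. We have $\theta\delta=\delta\theta$ on $A$, and $\theta(\delta\,\delta^ia)=\delta^{i+1}b=\delta\theta(\delta^ia)$ for $i<n$. By Lemma~\ref{lem:chain}(b),(d), $\operatorname{dcl}(W)$ is an $\mathcal L(\delta)$-substructure containing $a$ and $\theta$ is an $\mathcal L(\delta)$-embedding.

For completeness, every sentence is equivalent to a quantifier-free one, and $\operatorname{dcl}(\emptyset)$ with $\delta=0$ is, up to isomorphism, a common substructure of all models.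
\end{proof}

A quantifier-free $\mathcal L(\delta)$-formula may still apply $\delta$ to complicated terms. For distality we need $\delta$ to occur only on variables.

\begin{proposition}\label{prop:jets}
Every $\mathcal L(\delta)$-formula $\varphi(x)$ is equivalent modulo $T_G$ to $\psi(\delta^{\le n}x)$ for some $n$ and some $\mathcal L$-formula $\psi$.
\end{proposition}

\begin{proof}
Let $a,a'$ be tuples in models of $T_G$ such that $\delta^{<\omega}a$ and $\delta^{<\omega}a'$ have the same $\mathcal L$-type, and let $W,W'$ be the sets of their entries. The $\mathcal L$-elementary bijection $\operatorname{dcl}(W)\to\operatorname{dcl}(W')$ with $\delta^ia\mapsto\delta^ia'$ is an isomorphism of $\mathcal L(\delta)$-substructures by Lemma~\ref{lem:chain}(b),(d). By Lemma~\ref{lem:QE}, $a$ and $a'$ have the same $\mathcal L(\delta)$-type. So the formulas $\psi(\delta^{\le n}x)$ separate the points of the space of complete $\mathcal L(\delta)$-types in $x$. They are closed under Boolean combinations, and in a compact space a Boolean algebra of clopen sets that separates points contains every clopen set.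
\end{proof}

\begin{corollary}\label{cor:distal}
Let $(K,\delta)\models T_G$ and let $(c_i)_{i\in I}$ be any family of elements of $K$. Then the theory of $(K,\delta,(c_i)_{i\in I})$ is distal. In particular $T_G$ is distal.
\end{corollary}

\begin{proof}
\emph{NIP.} A formula of the language with constants has the form $\varphi(x;y,c)$ with $\varphi$ an $\mathcal L(\delta)$-formula, equivalent to $\psi(\delta^{\le n}x;\delta^{\le n}y,\delta^{\le n}c)$. If tuples $a_i,b_S$ witness the independence property for it, then $\delta^{\le n}a_i$ and $(\delta^{\le n}b_S,\delta^{\le n}c)$ witness it for $\psi$, against NIP of $T$.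

\emph{Condition \textup{(D)}.} Work in any model of the theory, and let $C$ be the set of interpretations of the constants. Let $(a_j)_{j\in J}$ and $B$ be as in the hypothesis of (D) for the language with constants. Then $(a_j)_{j\in J}$ is $\mathcal L(\delta)$-indiscernible and $(a_j)_{j\ne k}$ is $\mathcal L(\delta)$-indiscernible over $B\cup C$. Put $B'=\{\delta^ib:b\in B\cup C,\ i\in\omega\}$. An $\mathcal L$-formula about the derivatives is an $\mathcal L(\delta)$-formula about the elements. So $(\delta^{<\omega}a_j)_{j\in J}$ is $\mathcal L$-indiscernible and $(\delta^{<\omega}a_j)_{j\ne k}$ is $\mathcal L$-indiscernible over $B'$. By Lemma~\ref{lem:Tdistal}, $(\delta^{<\omega}a_j)_{j\in J}$ is $\mathcal L$-indiscernible over $B'$. By Proposition~\ref{prop:jets}, $(a_j)_{j\in J}$ is $\mathcal L(\delta)$-indiscernible over $B\cup C$, which is the conclusion of (D).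
\end{proof}

\section{Solution sets are dense and independent}\label{sec:solutions}

For $(K,\delta)\models T^\delta$ and $c\in K$ put
\[
H(c)=\Bigl\{x\in K:\ x\ne c,\ \delta x=\frac1{x-c}\Bigr\}.
\]
Independence needs no genericity of $\delta$. The proof consists of the two steps of Section~\ref{sec:idea}. Elements of $\ker\delta$ cost nothing: they contribute no term to the chain rule in Step 1 and only a finite rank in Step 2.

\begin{proposition}\label{prop:indep}
Let $(K,\delta)\models T^\delta$ and let $(c_i)_{i\in I}$ be elements of $K$ such that the family $(\delta^jc_i)_{i\in I,\,j\in\omega}$ is independent. Then the sets $H(c_i)$ are pairwise disjoint, and $H=\bigcup_iH(c_i)$ is independent over $\ker\delta$.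
\end{proposition}

\begin{proof}
If $x\in H(c_i)\cap H(c_{i'})$, then $1/(x-c_i)=1/(x-c_{i'})$, so $c_i=c_{i'}$ and $i=i'$.

Suppose some $\beta\in H(c_i)$ lies in the definable closure of $W=\ker\delta\cup(H\setminus\{\beta\})$. By Lemma~\ref{lem:chain}(a), $\beta=f(e,h)$ with $f$ $\emptyset$-definable, $e$ a tuple of length $m$ from $\ker\delta$ and $h=(h_1,\dots,h_n)$ a tuple from $H\setminus\{\beta\}$, say $h_l\in H(c_{i_l})$, and
\begin{equation}\label{eq:pf}
\frac1{\beta-c_i}=\sum_{l=1}^n\frac{\alpha_l}{h_l-c_{i_l}}\qquad\text{with }\alpha_l\in\operatorname{dcl}(e,h).
\end{equation}
Let $P=\{\delta^jc_{i'}:i'\ne i,\ j\in\omega\}$ and $D=\operatorname{dcl}(P,e,h)$, so $\beta,\alpha_l\in D$.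

\emph{Step 1: $c_i\in D$.} Let $\Lambda=\{l:i_l=i\}$ and $\gamma=\sum_{l\notin\Lambda}\alpha_l/(h_l-c_{i_l})\in D$. Multiplying \eqref{eq:pf} by $(\beta-c_i)\prod_{l\in\Lambda}(h_l-c_i)$ shows that $c_i$ is a root of
\[
p(z)=\prod_{l\in\Lambda}(h_l-z)-(\beta-z)\Bigl(\sum_{l\in\Lambda}\alpha_l\prod_{l'\in\Lambda\setminus\{l\}}(h_{l'}-z)+\gamma\prod_{l\in\Lambda}(h_l-z)\Bigr),
\]
a polynomial with coefficients in $D$. It is nonzero, because $p(\beta)=\prod_{l\in\Lambda}(h_l-\beta)\ne0$; this is the statement that the left side of \eqref{eq:pf}, as a function of $c_i$, has a pole at $\beta$ and the right side does not. The roots of $p$ form a finite $D$-definable subset of an ordered structure, so they lie in $D$.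

\emph{Step 2: $D$ is too small.} We have $\delta(P)\subseteq P$ and $\delta e=0$. Also $\delta h_l=1/(h_l-c_{i_l})\in D$, since $c_{i_l}\in P$ for $l\notin\Lambda$ and $c_{i_l}=c_i\in D$ for $l\in\Lambda$. By Lemma~\ref{lem:chain}(b), $D$ is closed under $\delta$, so $\delta^jc_i\in D$ for all $j$. These elements are independent over $P$, while $\operatorname{rk}(D/P)\le m+n$. This is a contradiction.
\end{proof}

Genericity supplies the constants and the density.

\begin{lemma}\label{lem:dense}
Let $(K,\delta)\models T_G$.
\begin{itemize}
\item[(a)] The set $\ker\delta$ and the sets $H(c)$, $c\in K$, are dense in $K$.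
\item[(b)] Let $I$ be a set and let $(K,\delta)$ be $\kappa^+$-saturated with $\kappa\ge|\mathcal L|+|I|$. Then there are $c_i\in K$ $(i\in I)$ such that $(\delta^jc_i)_{i\in I,\,j\in\omega}$ is independent.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $p<q$ apply (G) with $n=1$ to $\{(x,0):p<x<q\}$ and to $\{(x,1/(x-c)):p<x<q,\ x\ne c\}$.

(b) First let $P\subseteq K$ with $|P|\le\kappa$; we find $c$ with $\delta^mc\notin\operatorname{dcl}(P\cup\{\delta^jc:j<m\})$ for all $m$. This means $\delta^mc\ne g(c,\dots,\delta^{m-1}c)$ for all $m\ge0$ and all $P$-definable $g:K^m\to K$. Given finitely many pairs $(m_s,g_s)$, take $n\ge1$ with $n\ge m_s$ for all $s$, and let $Y$ be the set of $(x_0,\dots,x_n)$ with $x_{m_s}\ne g_s(x_0,\dots,x_{m_s-1})$ for all $s$. By (F3) there is a tuple in $K^{n+1}$ independent over $P$, and it lies in $Y$. So $\pi(Y)$ contains a tuple independent over $P$ and has interior by (F1). Now (G) solves the finitely many conditions, and saturation gives $c$.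

Well-order $I$ and choose $c_i$ recursively in this way for $P=\{\delta^jc_{i'}:i'<i,\ j\in\omega\}$. The triangular criterion, for the lexicographic order on $I\times\omega$, shows that the family is independent.
\end{proof}

\section{Completeness}\label{sec:complete}

Fix $I\ne\emptyset$. The classes of structures in Theorem~\ref{thm:B} are elementary. Density and disjointness are first order. The condition $E\preccurlyeq M$ says that $E$ is closed under all $\emptyset$-definable functions. Independence over $E$ says: for every $\emptyset$-definable $f$ and all $i_1,\dots,i_{n+1}\in I$ there are no distinct $h_1\in H_{i_1},\dots,h_{n+1}\in H_{i_{n+1}}$ and no tuple $e$ from $E$ with $h_{n+1}=f(e,h_1,\dots,h_n)$; for independence over $\emptyset$ omit $e$.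

We treat both theories at once. Let $T^*$ be $T^{\mathrm{pair}}_I$ or $T^{\mathrm{indep}}_I$ and let $\mathcal L^*\supseteq\mathcal L$ be its language. In a model of $T^{\mathrm{indep}}_I$ we put $E=\operatorname{dcl}(\emptyset)$; this set is not named and not assumed dense. In every model $M$ of $T^*$ put $H=\bigcup_iH_i$ and $X=E\cup H$. In both cases $E$ is $\operatorname{dcl}$-closed, and $H$ is dense (as $I\ne\emptyset$) and independent over $E$. We recall that $\operatorname{dcl}$, rank and ``definable'' refer to $\mathcal L$.

\subsection*{The set $X$ is small}
In a back-and-forth argument we have to match an element outside $\operatorname{dcl}(A\cup X)$ by one in a prescribed cut. So we need to know that images of $X^n$ under definable maps do not fill an interval. The witness is a sum of $n+1$ elements of $H$, which is too independent to come from $n$ elements of $X$. Parameters can spoil the independence of only finitely many elements of $H$, and density survives their removal.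

\begin{lemma}\label{lem:small}
Let $M\models T^*$ and let $f_s:M^{n_s}\to M$ $(s\le r)$ be definable. No nonempty open interval $(p,q)$ is contained in $\bigcup_{s\le r}f_s(X^{n_s})$.
\end{lemma}

\begin{proof}
Adding dummy variables, we may assume that all $n_s$ equal some $n\ge1$. Let $d\in M^m$ contain all parameters of the $f_s$, and let $S$ be a basis of $H$ over $Ed$. Then $|H\setminus S|\le m$. Otherwise $m+1$ elements of $H\setminus S$ lie in $\operatorname{dcl}(EdS_1)$ for a finite $S_1\subseteq S$; together with $S_1$ they are $|S_1|+m+1$ elements independent over $E$, inside a set of rank at most $|S_1|+m$ over $E$. Fix a finite $S_0\subseteq S$ with $H\setminus S\subseteq\operatorname{dcl}(EdS_0)$. The set $S\setminus S_0$ is cofinite in $H$, hence dense. Pick distinct $h_1,\dots,h_n\in S\setminus S_0$, and then $h_0\in S\setminus S_0$ different from them with $x=h_0+\dots+h_n\in(p,q)$.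

Suppose $x=f_s(u)$ with $u\in X^n$. One of the $n+1$ elements, say $h_t$, is not an entry of $u$. Each entry of $u$ lies in $E$, in $H\setminus S\subseteq\operatorname{dcl}(EdS_0)$, or in $S\setminus\{h_t\}$. As $h_t\notin S_0$, we get $x\in\operatorname{dcl}(Ed(S\setminus\{h_t\}))$, and then $h_t=x-\sum_{t'\ne t}h_{t'}$ lies in the same set. This contradicts the independence of $S$ over $Ed$.
\end{proof}

\begin{lemma}\label{lem:cuts}
Let $M\models T^*$ be $\kappa^+$-saturated with $\kappa\ge|\mathcal L|+|I|$, and let $A\subseteq M$ be $\operatorname{dcl}$-closed with $|A|\le\kappa$. Every cut of $A$ is realized \textup{(a)} in $H_i$, for each $i$; \textup{(b)} in $E$, if $T^*=T^{\mathrm{pair}}_I$; \textup{(c)} in $M\setminus\operatorname{dcl}(A\cup X)$.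
\end{lemma}

\begin{proof}
Finitely many of the inequalities describing the cut hold on a nonempty open interval. So (a) and (b) follow from density and saturation. For (c), note that $X$ need not be $\mathcal L^*$-definable. For finite $F\subseteq I$ let $X_F$ be the union of the $H_i$ with $i\in F$ and, in the case of $T^{\mathrm{pair}}_I$, of $E$; this set is $\mathcal L^*$-definable. Add to the cut the formulas $\forall u\in X_F^n\ (x\ne f(u))$ for all finite $F$, all $n\ge0$ and all $A$-definable $f:M^n\to M$. By Lemma~\ref{lem:small} the resulting set is finitely satisfiable. Every element of $\operatorname{dcl}(A\cup X)$ has the form $f(u)$ as above (for $T^{\mathrm{indep}}_I$ because $E\subseteq A$), so a realization lies outside $\operatorname{dcl}(A\cup X)$.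
\end{proof}

\subsection*{Free sets}
An $\mathcal L$-elementary bijection between $\operatorname{dcl}$-closed sets that respects the predicates need not be $\mathcal L^*$-elementary. In a saturated model of $T^{\mathrm{indep}}$ let $a=h_1+h_2$ with distinct $h_1,h_2\in H$. Then $\operatorname{dcl}(a)$ misses $H$: by independence it could only contain $h_1$ or $h_2$, hence both, but it has rank $1$. By Lemma~\ref{lem:cuts}(c) there is $b\notin\operatorname{dcl}(H)$ in the cut of $a$ over $\operatorname{dcl}(\emptyset)$, and $\operatorname{dcl}(b)$ misses $H$ by exchange. But $b$ is not a sum of two elements of $H$. The trouble is that $\operatorname{dcl}(a)$ imposes a dependence on $H$ that $\operatorname{dcl}(a)\cap H$ does not record. The next definition excludes this.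

\begin{definition}\label{def:free}
A subset $A$ of $M\models T^*$ is \emph{free} if it is $\operatorname{dcl}$-closed and $\operatorname{rk}(v/A)=\operatorname{rk}(v/A\cap X)$ for every finite tuple $v$ from $X$.
\end{definition}

\begin{lemma}\label{lem:free}
The set $\operatorname{dcl}(\emptyset)$ is free and disjoint from $H$. Let $A$ be free, $a\in M\setminus A$ and $A'=\operatorname{dcl}(Aa)$. In each of the following cases $A'$ is free.
\begin{itemize}
\item[(a)] If $a\in H$, then $A'\cap H=(A\cap H)\cup\{a\}$ and $A'\cap E=A\cap E$.
\item[(b)] If $a\in E$, then $A'\cap H=A\cap H$ and $A'\cap E=\operatorname{dcl}((A\cap E)a)$.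
\item[(c)] If $a\notin\operatorname{dcl}(A\cup X)$, then $A'\cap X=A\cap X$.
\end{itemize}
\end{lemma}

\begin{proof}
The set $\operatorname{dcl}(\emptyset)$ is contained in $E\subseteq X$, so it is free, and $E\cap H=\emptyset$ because $H$ is independent over $E$. For $D\subseteq E$ and $H'\subseteq H$ we have
\begin{equation}\label{eq:meet}
\operatorname{dcl}(DH')\cap H=H',\qquad\operatorname{dcl}(DH')\cap E=\operatorname{dcl}(D).
\end{equation}
The first equality is independence of $H$ over $E$. In the second, $\supseteq$ holds as $E$ is $\operatorname{dcl}$-closed. For $\subseteq$, let $e\in\operatorname{dcl}(DH')\cap E$ and let $H''\subseteq H'$ be finite and minimal with $e\in\operatorname{dcl}(DH'')$. If there were $h\in H''$, exchange would give $h\in\operatorname{dcl}(De(H''\setminus\{h\}))$, against independence over $E$. So $H''=\emptyset$.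

Let $C=A\cap X$ and let $v$ be a finite tuple from $X$.

(a), (b) Here $va$ and $a$ are tuples from $X$, so freeness of $A$ and additivity give
\[
\operatorname{rk}(v/Aa)=\operatorname{rk}(va/A)-\operatorname{rk}(a/A)=\operatorname{rk}(va/C)-\operatorname{rk}(a/C)=\operatorname{rk}(v/Ca).
\]
Since $Ca\subseteq A'\cap X\subseteq A'$, the rank $\operatorname{rk}(v/A'\cap X)$ lies between $\operatorname{rk}(v/A')$ and $\operatorname{rk}(v/Ca)$, which are equal; so $A'$ is free. Taking for $v$ an element of $A'\cap X$ gives $A'\cap X\subseteq\operatorname{dcl}(Ca)$. Now apply \eqref{eq:meet}: in (a) with $D=A\cap E$, which is $\operatorname{dcl}$-closed, and $H'=(A\cap H)\cup\{a\}$; in (b) with $D=(A\cap E)a$ and $H'=A\cap H$. This gives the inclusions $\subseteq$. The reverse inclusions hold because the right sides are contained in $A'$ and in $H$, respectively $E$.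

(c) Both $\operatorname{rk}(a/A)$ and $\operatorname{rk}(a/Av)$ equal $1$, so computing $\operatorname{rk}(va/A)$ in two ways gives $\operatorname{rk}(v/Aa)=\operatorname{rk}(v/A)=\operatorname{rk}(v/C)$. Taking for $v$ an element of $A'\cap X$ gives $A'\cap X\subseteq\operatorname{dcl}(C)\subseteq A$. So $A'\cap X=C$, and $A'$ is free.
\end{proof}

\begin{proposition}\label{prop:bf}
Let $M_1,M_2\models T^*$ be $\kappa^+$-saturated with $\kappa\ge|\mathcal L|+|I|$; write $E^t,H^t_i,X^t$ for the sets $E,H_i,X$ in $M_t$. Let $\mathcal S$ be the set of $\mathcal L$-elementary bijections $\sigma:A_1\to A_2$ between free sets $A_t\subseteq M_t$ of size at most $\kappa$ with $\sigma(A_1\cap E^1)=A_2\cap E^2$ and $\sigma(A_1\cap H^1_i)=A_2\cap H^2_i$ for all $i$. Then every $\sigma\in\mathcal S$ is $\mathcal L^*$-elementary. Any two models of $T^*$ are elementarily equivalent.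
\end{proposition}

\begin{proof}
Each $\sigma\in\mathcal S$ is an isomorphism of $\mathcal L^*$-substructures. If every $\sigma\in\mathcal S$ can be extended within $\mathcal S$ to have any given element of $M_1$ in its domain, and any given element of $M_2$ in its range, then induction on formulas shows that all members of $\mathcal S$ are $\mathcal L^*$-elementary. The situation is symmetric, so let $\sigma\in\mathcal S$ and $a\in M_1\setminus A_1$. In cases (i) and (iii) below we choose $b$ in the $\sigma$-image of the cut of $a$ over $A_1$, so $b\notin A_2$, and let $\sigma':\operatorname{dcl}(A_1a)\to\operatorname{dcl}(A_2b)$ be given by (F4). Its domain and range have size at most $\kappa$, since $\kappa\ge|\mathcal L|$.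

(i) \emph{$a\in X^1$.} If $a\in H^1_i$, take $b\in H^2_i$ by Lemma~\ref{lem:cuts}(a). By Lemma~\ref{lem:free}(a) both new sets are free, their traces on $E$ are unchanged, and their traces on $H$ gain only $a$, respectively $b$. By disjointness these lie in the $i$-th predicate and in no other, so $\sigma'\in\mathcal S$. If $a\in E^1$, then $T^*=T^{\mathrm{pair}}_I$, since $\operatorname{dcl}(\emptyset)\subseteq A_1$. Take $b\in E^2$ by Lemma~\ref{lem:cuts}(b). By Lemma~\ref{lem:free}(b) both new sets are free, their traces on $H$ are unchanged, and their traces on $E$ are $\operatorname{dcl}((A_1\cap E^1)a)$ and $\operatorname{dcl}((A_2\cap E^2)b)$, which correspond under $\sigma'$. So $\sigma'\in\mathcal S$.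

(ii) \emph{$a\in\operatorname{dcl}(A_1\cup X^1)$.} Then $a\in\operatorname{dcl}(A_1x_1\dots x_r)$ with $x_1,\dots,x_r\in X^1$. Apply (i) in turn to each $x_s$ that is not yet in the domain.

(iii) \emph{$a\notin\operatorname{dcl}(A_1\cup X^1)$.} Take $b\notin\operatorname{dcl}(A_2\cup X^2)$ by Lemma~\ref{lem:cuts}(c). By Lemma~\ref{lem:free}(c) both new sets are free and their traces on $X$ are unchanged, so $\sigma'\in\mathcal S$.

Finally, $\mathcal S$ contains the $\mathcal L$-isomorphism between the two copies of $\operatorname{dcl}(\emptyset)$, by Lemma~\ref{lem:free}. So $M_1\equiv M_2$, and every model has a $\kappa^+$-saturated elementary extension.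
\end{proof}

Density of the predicates entered through Lemmas~\ref{lem:small} and~\ref{lem:cuts}. Without it completeness fails for trivial reasons: $H=\emptyset$ and $H=\{h\}$ with $h\notin\operatorname{dcl}(\emptyset)$ are both independent.

\section{The distal expansion}\label{sec:main}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $\kappa=|\mathcal L|+|I|$. By Lemma~\ref{lem:exist} there is a $\kappa^+$-saturated $(K,\delta)\models T_G$. Take $(c_i)_{i\in I}$ as in Lemma~\ref{lem:dense}(b), and put $E=\ker\delta$ and $H_i=H(c_i)$. The set $E$ is $\operatorname{dcl}$-closed by Lemma~\ref{lem:chain}(c), so $E\preccurlyeq K$. The sets $E$ and $H_i$ are dense by Lemma~\ref{lem:dense}(a). By Proposition~\ref{prop:indep} the $H_i$ are pairwise disjoint and their union is independent over $E$, hence over $\emptyset$. So $(K,E,(H_i)_i)\models T^{\mathrm{pair}}_I$ and $(K,(H_i)_i)\models T^{\mathrm{indep}}_I$. Both theories are therefore consistent, and complete by Proposition~\ref{prop:bf}.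

Let $T'$ be the complete theory of the one-sorted structure $(K,\delta,(c_i)_i,E,(H_i)_i)$. The sets $E$ and $H_i$ are $\emptyset$-definable in $(K,\delta,(c_i)_i)$, so $T'$ is a definitional expansion of a theory that is distal by Corollary~\ref{cor:distal}, and $T'$ is distal. Its reducts to the languages of $T^{\mathrm{pair}}_I$ and $T^{\mathrm{indep}}_I$ are the complete theories of models of these complete theories, so they equal $T^{\mathrm{pair}}_I$ and $T^{\mathrm{indep}}_I$. This proves Theorem~\ref{thm:B}, and for $|I|=1$ the first part of Theorem~\ref{thm:A}; there the definable predicate $E$ may be left out of $T'$.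

Finally let $\mathfrak R$ and $H$ be as in the question and $T_0=\mathrm{Th}(\mathfrak R)$. Then $(\mathfrak R,H)\models T^{\mathrm{indep}}$, so $\mathrm{Th}(\mathfrak R,H)=T^{\mathrm{indep}}$ by completeness, and $T'$ is a distal expansion of $\mathrm{Th}(\mathfrak R,H)$.
\end{proof}

A reduct of an NIP theory is NIP, so $T^{\mathrm{indep}}$ is NIP. It is condition (D) that fails for it.

\section{Failure of distality}\label{sec:notdistal}

We build the sequence announced in the introduction. It increases so fast that its $\mathcal L$-type over the parameter $b$ is determined, it is independent over $H$ so that Proposition~\ref{prop:bf} determines its $\mathcal L(H)$-type, and exactly one term is tied to $b$ through $H$.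

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $(M,H)$ be a monster model of $T^{\mathrm{indep}}$, which is complete by Theorem~\ref{thm:A}, and write $\mathcal L(H)=\mathcal L\cup\{H\}$. We claim that there are $b$ and $a_j$ $(j\in\mathbb Q)$ in $M$ such that
\begin{itemize}
\item[(1)] $a_j>\operatorname{dcl}(\{b\}\cup\{a_i:i<j\})$ for all $j$;
\item[(2)] $b\notin\operatorname{dcl}(H)$, and $a_j\notin\operatorname{dcl}(H\cup\{b\}\cup\{a_i:i<j\})$ for all $j\ne0$;
\item[(3)] $a_0-b\in H$.
\end{itemize}
These conditions are expressed by $\mathcal L(H)$-formulas without parameters; for (2) use formulas $\forall u\in H^n\ (x_j\ne f(u,y,x_{i_1},\dots,x_{i_r}))$ with $f$ $\emptyset$-definable. By saturation it suffices to satisfy them for indices in a finite set $J_0\subseteq\mathbb Q$ containing $0$. Choose $b$ by Lemma~\ref{lem:cuts}(c), and then the $a_j$, $j\in J_0$, in increasing order of $j$. Let $D$ be the definable closure of the elements chosen so far, and consider the cut $D_-=D$, $D_+=\emptyset$. If $j\ne0$, Lemma~\ref{lem:cuts}(c) gives $a_j>D$ outside $\operatorname{dcl}(D\cup H)$. If $j=0$, Lemma~\ref{lem:cuts}(a) gives $h\in H$ with $h>D$, and $a_0=b+h>D$ because $h>d-b$ for all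 $d\in D$. This proves the claim.

\emph{$\mathcal L$-types.} Let $j_1<\dots<j_r$ and $j'_1<\dots<j'_r$. Start from the identity of $\operatorname{dcl}(b)$ and apply (F4) $r$ times; by (1), at each step $a_{j_s}$ lies above the current domain and $a_{j'_s}$ above the current range. So $(b,a_{j_1},\dots,a_{j_r})$ and $(b,a_{j'_1},\dots,a_{j'_r})$ have the same $\mathcal L$-type.

\emph{Independence over $H$.} By (2) and the triangular criterion, the family consisting of $b$ and the $a_j$, $j\ne0$, is independent over $H$. By (3), $\operatorname{dcl}(Ha_0)=\operatorname{dcl}(Hb)$, so replacing $b$ by $a_0$ does not change ranks over $H$, and $(a_j)_{j\in\mathbb Q}$ is independent over $H$ as well.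

\emph{$\mathcal L(H)$-types.} If a finite tuple $u$ is independent over $H$, then adjoining its entries to $\operatorname{dcl}(\emptyset)$ one at a time and applying Lemma~\ref{lem:free}(c) shows that $\operatorname{dcl}(u)$ is free and disjoint from $H$. If $u'$ is another such tuple with the same $\mathcal L$-type, the $\mathcal L$-elementary bijection $\operatorname{dcl}(u)\to\operatorname{dcl}(u')$ with $u\mapsto u'$ belongs to the set $\mathcal S$ of Proposition~\ref{prop:bf} for $\kappa=|\mathcal L|$, so $u$ and $u'$ have the same $\mathcal L(H)$-type. Applied to increasing tuples from $(a_j)_{j\in\mathbb Q}$, this shows that $(a_j)_{j\in\mathbb Q}$ is $\mathcal L(H)$-indiscernible. Applied to tuples $(b,a_{j_1},\dots,a_{j_r})$ with all $j_s\ne0$, it shows that $(a_j)_{j\ne0}$ is $\mathcal L(H)$-indiscernible over $b$. The orders $\mathbb Q_{<0}$ and $\mathbb Q_{>0}$ are infinite without endpoints. But $a_0-b\in H$ by (3) and $a_1-b\notin H$ by (2), so $(a_j)_{j\in\mathbb Q}$ is not indiscernible over $b$, and (D) fails for $B=\{b\}$.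
\end{proof}

\begin{remark}\label{rem:repair}
In the expansion, $x-y\in H$ means $x-y\ne c$ and $\delta x-\delta y=1/(x-y-c)$. This is an $\mathcal L$-condition on $(x,\delta x)$ with parameters $y,\delta y,c$, so Lemma~\ref{lem:Tdistal} applies to it. Consequently, however the sequence above sits in a model of $T'$, it cannot be both indiscernible in the expanded language and, after removal of $a_0$, indiscernible over $b$ in that language: the derivation supplies the order-theoretic information that $\mathcal L(H)$ lacks.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FK} Fornasiero and Kaplan, \emph{Generic derivations on o-minimal structures}.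

\bibitem{GN} Allen Gehret and Travis Nell, \emph{Hamel Spaces and Distal Expansions}, arXiv:1811.12603 (2018).

\end{thebibliography}
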